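\title{Stability of minimal surfaces in $\mathbb{R}^4$ and the area of their two Gauss images}

\begin{abstract}
The Gauss map of an oriented minimal surface in $\mathbb{R}^4$ has two components, each with values in a sphere of area $2\pi$. We prove that the surface is stable as soon as the areas of the two images, counted without multiplicity, add up to at most $2\pi$, whatever its topology. This answers a question of Aiolfi, Soret and Ville. The constant $2\pi$ is sharp for every splitting of the area between the two spheres. The proof writes the second variation without derivatives of the Gauss map, dualizes it to an inequality between two kernels on the universal cover, factors each kernel into one Hardy-space kernel per Gauss map, and bounds each factor pointwise on the circle by a spherical Ahlfors--Beurling estimate.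
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X:\Sigma\to\mathbb{R}^4$ be an oriented, smooth, immersed minimal surface, possibly with boundary, and let $\Sigma^\circ$ be its interior. The surface is \emph{stable} if the second variation of area is nonnegative for every normal variation that has compact support and vanishes on $\partial\Sigma$. A plane is stable and has constant Gauss map. We ask how far the tangent planes of $\Sigma$ may spread before stability can fail.

The Gauss map $g$ sends a point of $\Sigma$ to its oriented tangent plane, an element of the Grassmannian $G^+(2,4)$. Represent the plane with oriented orthonormal basis $u_1,u_2$ by $u_1\wedge u_2\in\Lambda^2\mathbb{R}^4=\Lambda^2_+\oplus\Lambda^2_-$, where $\Lambda^2_\pm$ are the eigenspaces of the Hodge star. The two components of $u_1\wedge u_2$ have length $1/\sqrt2$, and they identify $G^+(2,4)$ isometrically with $\mathbb{S}^2(1/\sqrt2)\times\mathbb{S}^2(1/\sqrt2)$; by uniqueness of the de Rham decomposition, this splitting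 is unique up to order and isometries of the factors. So $g=(\mathfrak{g}_L,\mathfrak{g}_R)$, the \emph{left} and \emph{right} Gauss maps. Identify $\mathbb{R}^4$ with $\mathbb{C}^2$ and with the quaternions $\mathbb{H}=\mathbb{R}\oplus\mathbb{R}I\oplus\mathbb{R}J\oplus\mathbb{R}K$, the complex structure of $\mathbb{C}^2$ corresponding to $I$; the factors are labeled so that complex curves of $\mathbb{C}^2$ have constant left Gauss map. Everything below is symmetric in the two factors, so the labeling plays no role. Up to the scale $\sqrt2$, the two components are the unit imaginary quaternions $u_2\bar u_1$ and $\bar u_1u_2$ (Lemma~\ref{lem:gauss}). Left multiplication by the first and right multiplication by the second both send $u_1$ to $u_2$: the two Gauss maps record the two orthogonal complex structures of $\mathbb{R}^4$ for which the tangent plane is a complex line.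

For a map $h$ on $\Sigma$ let $|h(\Sigma)|$ be the area of the set $h(\Sigma)$, so that multiplicity is not counted. Each factor sphere has area $2\pi$, hence $|\mathfrak{g}_L(\Sigma)|+|\mathfrak{g}_R(\Sigma)|\le4\pi$. The following results are known.
\begin{itemize}
\item[(i)] If $|\mathfrak{g}_L(\Sigma)|+|\mathfrak{g}_R(\Sigma)|\le4\pi/3$, then $\Sigma$ is stable, with no topological assumption.
\item[(ii)] If $|g(\Sigma)|<2\pi$, then $\Sigma$ is stable.
\item[(iii)] One always has $|\mathfrak{g}_L(\Sigma)|+|\mathfrak{g}_R(\Sigma)|\le|g(\Sigma)|$.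
\item[(iv)] Complex curves satisfy $|\mathfrak{g}_L(\Sigma)|=0$, $|\mathfrak{g}_R(\Sigma)|\le2\pi$ and $|g(\Sigma)|\le2\pi$, and they are stable.
\end{itemize}
Aiolfi, Soret and Ville \cite{ASV} ask: \emph{if $|\mathfrak{g}_L(\Sigma)|+|\mathfrak{g}_R(\Sigma)|<2\pi$, is $\Sigma$ stable?}

Two extreme cases point to the constant $2\pi$. In (iv) all the area lies in one factor, and stability holds up to $2\pi$. At the other extreme, let $\Sigma$ lie in $\mathbb{R}^3=\operatorname{Im}\mathbb{H}$, with unit normal $\mathbf{n}=u_1\times u_2$. For orthonormal imaginary quaternions, $u_2\bar u_1=u_1u_2=\mathbf{n}$ and $\bar u_1u_2=-\mathbf{n}$. The two Gauss images then have equal areas, and their sum is the area of $\mathbf{n}(\Sigma)$ in the unit sphere. Here $2\pi$ is the area of a hemisphere, and a hemisphere is where one expects trouble: a coordinate of $\mathbf{n}$ is the normal speed of a translation, so it solves the Jacobi equation, and it vanishes on the preimage of a great circle.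

\begin{theorem}\label{thm:main}
Let $\Sigma\subset\mathbb{R}^4$ be an oriented immersed minimal surface, possibly with boundary, of any topology. If $|\mathfrak{g}_L(\Sigma)|+|\mathfrak{g}_R(\Sigma)|<2\pi$, then $\Sigma$ is stable.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\emph{(a)} The conclusion of Theorem~\ref{thm:main} also holds if $|\mathfrak{g}_L(\Sigma)|+|\mathfrak{g}_R(\Sigma)|\le2\pi$.

\emph{(b)} For all $A_1,A_2\in(0,2\pi)$ with $A_1+A_2>2\pi$ there is an unstable minimal disc whose two Gauss images have areas $A_1$ and $A_2$.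
\end{theorem}

Theorem~\ref{thm:main} contains (i), and by (iii) it contains (ii). Theorem~\ref{thm:sharp} shows that $2\pi$ is the sharp constant for every splitting of the area between the two factors.

The hypothesis is a sum, but the proof uses it as a product. In a stereographic coordinate $w$ on a factor sphere, the disc $|w|<\tau$ has area $2\pi\tau^2/(1+\tau^2)$. If $\tau_1,\tau_2$ are the radii of discs with areas $A_1,A_2\in(0,2\pi)$, then $\tau_i^2=A_i/(2\pi-A_i)$, and therefore
\begin{equation}\label{eq:product}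
A_1+A_2<2\pi\iff A_1A_2<(2\pi-A_1)(2\pi-A_2)\iff\tau_1\tau_2<1,
\end{equation}
and likewise with $>$ in place of $<$. We reduce stability to an inequality $|\mathfrak{B}|\le\mathfrak{A}$ between two forms whose kernels are products of two factors, one for each Gauss map, and we show that the $i$-th factor of $\mathfrak{B}$ is dominated by $\tau_i$ times the $i$-th factor of $\mathfrak{A}$.

Section~\ref{sec:second} writes the second variation in a form that involves the values of the Gauss maps but not their derivatives. Section~\ref{sec:model} proves Theorem~\ref{thm:sharp}(b) on a family of model discs. Sections~\ref{sec:dual} and~\ref{sec:disc} carry out the reduction to $|\mathfrak{B}|\le\mathfrak{A}$ and verify it by hand for the model discs. Section~\ref{sec:factor} proves the estimate for one factor and settles the simply connected case. Section~\ref{sec:group} handles the fundamental group.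

\medskip
\noindent\emph{Notation.} $dA$ is Lebesgue measure in a conformal coordinate, $\mathbb{D}$ is the unit disc, $\mathbb{T}=\partial\mathbb{D}$, and $dm=|ds|/2\pi$ on $\mathbb{T}$. For a form $\alpha\,dz$ or $\alpha\,d\bar z$ the norm $\|\cdot\|^2=\int|\alpha|^2\,dA$ does not depend on the conformal coordinate. On $\mathbb{C}\subset\mathbb{CP}^1$, where $w$ stands for $[1:w]$, let
\[
d\sigma=\frac{dA}{\pi(1+|w|^2)^2},
\]
the area measure of the round sphere in stereographic coordinates, normalized to total mass $1$. It is invariant under $SU(2)$, and $\sigma(|w|<r)=r^2/(1+r^2)$.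

\section{The second variation in matrix coordinates}\label{sec:second}

The usual second variation formula, for normal fields, contains the second fundamental form, that is, the derivative of the Gauss map. Our hypothesis says nothing about derivatives: it constrains a set of values, which may be taken with any multiplicity. We therefore allow variations in all directions of $\mathbb{R}^4$. The formula then contains only the tangent plane.

Give $\Sigma^\circ$ the conformal structure of the induced metric and let $z=x+iy$ be an oriented conformal coordinate, $\lambda^2=|X_x|^2=|X_y|^2$. Minimality means that $X$ is harmonic, so $X_z$ is holomorphic. We extend $\langle\,,\rangle$ bilinearly to $\mathbb{C}^4$ and write $|\cdot|$ for the Hermitian norm. For smooth $Y:\Sigma\to\mathbb{R}^4$ with compact support, vanishing on $\partial\Sigma$, let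
\[
\mathcal{I}(Y)=\frac{d^2}{dt^2}\Big|_{t=0}\operatorname{Area}(X+tY).
\]
Since the first variation of area vanishes, this is the second variation along every variation that fixes $\partial\Sigma$ and has velocity $Y$.

\begin{lemma}\label{lem:second}
One has
\begin{equation}\label{eq:second}
\mathcal{I}(Y)=4\int\Big(|Y_z|^2-\frac{2|\langle Y_z,X_z\rangle|^2}{|X_z|^2}\Big)\,dA .
\end{equation}
If $\mathcal{I}(Y)\ge0$ for all $Y\in C_c^\infty(\Sigma^\circ,\mathbb{R}^4)$, then $\Sigma$ is stable.
\end{lemma}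

\begin{proof}
Put $\epsilon_1=\langle X_x,Y_x\rangle$, $\epsilon_2=\langle X_y,Y_y\rangle$, $\epsilon_3=\langle X_x,Y_y\rangle+\langle X_y,Y_x\rangle$ and $P=X+tY$. Then $|P_x|^2=\lambda^2+2t\epsilon_1+t^2|Y_x|^2$, $|P_y|^2=\lambda^2+2t\epsilon_2+t^2|Y_y|^2$, $\langle P_x,P_y\rangle=t\epsilon_3+O(t^2)$, so
\[
|P_x|^2|P_y|^2-\langle P_x,P_y\rangle^2=\lambda^4+2t\lambda^2(\epsilon_1+\epsilon_2)+t^2\big[\lambda^2|\nabla Y|^2+4\epsilon_1\epsilon_2-\epsilon_3^2\big]+O(t^3).
\]
By $\sqrt{1+u}=1+u/2-u^2/8+O(u^3)$, the second derivative of the square root at $t=0$ is $\lambda^{-2}\big([\,\cdots]-(\epsilon_1+\epsilon_2)^2\big)$. Hence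
\begin{equation}\label{eq:secondreal}
\mathcal{I}(Y)=\int\Big(|\nabla Y|^2-\frac{(\epsilon_1-\epsilon_2)^2+\epsilon_3^2}{\lambda^2}\Big)\,dx\,dy ,
\end{equation}
and \eqref{eq:second} follows from $\langle Y_z,X_z\rangle=\frac14(\epsilon_1-\epsilon_2-i\epsilon_3)$, $|X_z|^2=\lambda^2/2$ and $|\nabla Y|^2=4|Y_z|^2$.

Both terms in \eqref{eq:second} are nonnegative quadratic forms bounded by a multiple of $\int|\nabla Y|^2$, because $|\langle Y_z,X_z\rangle|\le|Y_z||X_z|$. So $\mathcal{I}$ is continuous for the Dirichlet norm. Let $V$ be a smooth compactly supported normal field with $V=0$ on $\partial\Sigma$, and let $\psi_\varepsilon$ be smooth cutoffs that vanish within distance $\varepsilon$ of $\partial\Sigma$, equal $1$ beyond distance $2\varepsilon$, and satisfy $|\nabla\psi_\varepsilon|\le C/\varepsilon$. Since $|V|\le C\operatorname{dist}(\cdot,\partial\Sigma)$, the field $\nabla(\psi_\varepsilon V)-\nabla V=(\psi_\varepsilon-1)\nabla V+V\,\nabla\psi_\varepsilon$ is bounded uniformly in $\varepsilon$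 and supported in a set of area $O(\varepsilon)$. Thus $\mathcal{I}(V)=\lim\mathcal{I}(\psi_\varepsilon V)\ge0$.
\end{proof}

To separate the two Gauss maps we use the matrix model of the quaternions,
\[
\mathbb{R}^4=\mathbb{H}=\left\{\begin{pmatrix}e&f\\-\bar f&\bar e\end{pmatrix}:e,f\in\mathbb{C}\right\},\qquad
\mathbf{i}=\begin{pmatrix}i&0\\0&-i\end{pmatrix},\quad
\mathbf{j}=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad
\mathbf{k}=\begin{pmatrix}0&i\\i&0\end{pmatrix}.
\]
The matrices $\mathbf{1},\mathbf{i},\mathbf{j},\mathbf{k}$ represent $1,I,J,K$; quaternionic conjugation is $Y\mapsto Y^*$, and $|Y|^2=\det Y=|e|^2+|f|^2$. The complexification is $\mathbb{C}^4=M_2(\mathbb{C})$, with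
\[
\langle P,Q\rangle=\tfrac12(p_{11}q_{22}+p_{22}q_{11}-p_{12}q_{21}-p_{21}q_{12}),\qquad
P^\dagger=\mathbf{j}\bar P\mathbf{j}^T=\begin{pmatrix}\bar p_{22}&-\bar p_{21}\\-\bar p_{12}&\bar p_{11}\end{pmatrix}.
\]
The first is the polarization of $\det$, and $P\mapsto P^\dagger$ is the conjugation that fixes $\mathbb{R}^4$. The Hermitian product is $\langle P,Q^\dagger\rangle=\frac12\operatorname{tr}(PQ^*)$, so $|P|^2=\frac12\sum|p_{ij}|^2$. For $R_1,R_2\in SU(2)$ the map $P\mapsto R_1PR_2^T$ preserves $\det$ and $\mathbb{R}^4$; it is an isometry of $\mathbb{R}^4$.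

The matrix $\phi=X_z$ is holomorphic, nowhere zero because $X$ is an immersion, and $\det\phi=\langle X_z,X_z\rangle=0$ because $X$ is conformal. So $\phi$ has rank one, and locally $\phi=ab^T$ with holomorphic $a,b$ in $\mathbb{C}^2\setminus\{0\}$: where $\phi_{ij}\ne0$, take for $a$ the $j$-th column of $\phi$ and for $b^T$ the $i$-th row divided by $\phi_{ij}$. A change of coordinate multiplies $\phi$ by a nonzero scalar, so $[a],[b]:\Sigma^\circ\to\mathbb{CP}^1$ are globally defined holomorphic maps; they extend continuously to $\partial\Sigma$. The isometry above replaces $a,b$ by $R_1a,R_2b$: the two maps can be rotated independently.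

\begin{lemma}\label{lem:gauss}
Up to the scale $\sqrt2$, the components of $u_1\wedge u_2$ in $\Lambda^2_+$ and $\Lambda^2_-$ are $u_2\bar u_1$ and $\bar u_1u_2$. For every $\Omega\subset\Sigma$ that is a countable union of compact sets, the numbers $|\mathfrak{g}_L(\Omega)|$, $|\mathfrak{g}_R(\Omega)|$ are, in some order, $2\pi\sigma([a](\Omega))$ and $2\pi\sigma([b](\Omega))$.
\end{lemma}

\begin{proof}
The space $\Lambda^2_\pm$ has the orthogonal basis $1\wedge I\pm J\wedge K$, $1\wedge J\pm K\wedge I$, $1\wedge K\pm I\wedge J$ of vectors of length $\sqrt2$. The linear map $u_1\wedge u_2\mapsto\frac12(u_2\bar u_1-u_1\bar u_2)$ equals $u_2\bar u_1$ on orthonormal pairs, since $u_1\bar u_2+u_2\bar u_1=2\langle u_1,u_2\rangle$. It sends $1\wedge I$ to $I$ and $J\wedge K$ to $K\bar J=I$, and cyclically in $I,J,K$; so it kills $\Lambda^2_-$ and maps the basis of $\Lambda^2_+$ to $2I,2J,2K$. The map $u_1\wedge u_2\mapsto\frac12(\bar u_1u_2-\bar u_2u_1)$ sends $1\wedge I$ to $I$ and $J\wedge K$ to $\bar JK=-I$,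 and cyclically; so it kills $\Lambda^2_+$ and maps the basis of $\Lambda^2_-$ to $2I,2J,2K$. This is the first claim.

Let $u_1=X_x/\lambda$, $u_2=X_y/\lambda$. Then $P=u_1-iu_2$ is a positive multiple of $\phi$; rescale $a$ at the given point so that $P=ab^T$. From $|P|^2=2$ we get $|a|^2|b|^2=4$. Let $\mathrm{pr}_a=aa^*/|a|^2$. Then
\[
4\,\mathrm{pr}_a=PP^*=(u_1-iu_2)(u_1^*+iu_2^*)=2\cdot\mathbf{1}-2i\,u_2u_1^*,\qquad
4\,\mathrm{pr}_{\bar b}=P^*P=2\cdot\mathbf{1}-2i\,u_1^*u_2 ,
\]
so $u_2u_1^*=i(2\,\mathrm{pr}_a-\mathbf{1})$ and $u_1^*u_2=i(2\,\mathrm{pr}_{\bar b}-\mathbf{1})$. For $[a]=[1:w]$,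
\[
i(2\,\mathrm{pr}_a-\mathbf{1})=\frac{(1-|w|^2)\,\mathbf{i}+2\operatorname{Im}w\;\mathbf{j}+2\operatorname{Re}w\;\mathbf{k}}{1+|w|^2},
\]
which is inverse stereographic projection onto the unit sphere of $\operatorname{Im}\mathbb{H}$. It carries $\sigma$ to normalized area, and $w\mapsto\bar w$ preserves $\sigma$. Each factor sphere has total area $2\pi$.
\end{proof}

Write $Y\in C_c^\infty(\Sigma^\circ,\mathbb{R}^4)$ with entries $e,f$ as above, and let $\bar e_z=\partial_z(\bar e)$, $\bar f_z=\partial_z(\bar f)$. Then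
\[
\langle Y_z,ab^T\rangle=\tfrac12\big(a_1b_1\bar e_z+a_2b_2e_z-a_2b_1f_z+a_1b_2\bar f_z\big),\qquad|ab^T|^2=\tfrac12|a|^2|b|^2,
\]
and $|Y_z|^2=\frac12(|e_z|^2+|\bar e_z|^2+|f_z|^2+|\bar f_z|^2)$. For compactly supported $e$, two integrations by parts give $\int|\bar e_z|^2=\int|e_{\bar z}|^2=\int|e_z|^2$, and the same holds for $f$. So \eqref{eq:second} becomes
\begin{equation}\label{eq:matrix}
\tfrac14\mathcal{I}(Y)=\|\partial e\|^2+\|\partial f\|^2-\int\frac{|a_1b_1\bar e_z+a_2b_2e_z-a_2b_1f_z+a_1b_2\bar f_z|^2}{|a|^2|b|^2}\,dA .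
\end{equation}

\begin{example}[one constant Gauss map]\label{ex:constant}
If $[a]$ is constant, rotate it to $[1:0]$. The last integrand in \eqref{eq:matrix} is $|b_1\bar e_z+b_2\bar f_z|^2/|b|^2\le|\bar e_z|^2+|\bar f_z|^2$, whose integral is $\|\partial e\|^2+\|\partial f\|^2$. If $[b]=[1:0]$, it is $|a_1\bar e_z-a_2f_z|^2/|a|^2\le|\bar e_z|^2+|f_z|^2$, with the same integral. In both cases $\Sigma$ is stable. In general the pointwise Cauchy--Schwarz inequality bounds the integrand only by $|e_z|^2+|\bar e_z|^2+|f_z|^2+|\bar f_z|^2$, which loses a factor $2$. To recover it one must use that the four terms are derivatives of two functions.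
\end{example}

\section{Model discs and sharpness}\label{sec:model}

For $r_1,r_2>0$ let $a=(1,r_1z)^T$, $b=(1,r_2z)^T$, $\phi=ab^T$, $\Phi=\int_0^z\phi\,dz$ and $X=\Phi+\Phi^\dagger$ on $\mathbb{C}$. Then $X$ takes values in $\mathbb{R}^4$ and $X_z=\phi$, because $\Phi^\dagger$ is antiholomorphic. As $\phi$ is holomorphic, nowhere zero and $\det\phi=0$, the map $X$ is a conformal minimal immersion. Let $\Sigma_{r_1,r_2}$ be its restriction to $\mathbb{D}$. Its Gauss images are the discs $|w|<r_i$, of areas $2\pi r_i^2/(1+r_i^2)$. The family joins the two extreme cases of the introduction: for $r_1=r_2$ the matrix $\phi$ is symmetric, so the coordinate $\operatorname{Re}f$ is constant and the disc lies in a hyperplane, while as $r_1\to0$ the map $[a]$ becomes constant. By \eqref{eq:product}, Theorem~\ref{thm:sharp}(b) follows from the next proposition with $r_i^2=A_i/(2\pi-A_i)$.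

\begin{proposition}\label{prop:unstable}
If $r_1r_2>1$, then $\Sigma_{r_1,r_2}$ is unstable.
\end{proposition}

\begin{proof}
We find a Jacobi field that vanishes on a circle inside $\mathbb{D}$, truncate it, and lower the second variation by rounding the corner.

\emph{The index form on normal fields.} If $V$ is normal, then $\langle X_i,V_j\rangle=-\langle X_{ij},V\rangle$ for $i,j\in\{x,y\}$, and $X_{yy}=-X_{xx}$. Let $T=\lambda^{-2}\sum_{i,j}\langle X_{ij},V\rangle^2=2\lambda^{-2}(\langle X_{xx},V\rangle^2+\langle X_{xy},V\rangle^2)$. In \eqref{eq:secondreal}, $|\nabla V|^2=|\nabla^\perp V|^2+T$ and the subtracted term is $2T$, so $\mathcal{I}(V)=\int(|\nabla^\perp V|^2-T)\,dx\,dy$. Let $\mathcal{I}(\cdot,\cdot)$ be the polarization and $LV=\sum_i\nabla^\perp_i\nabla^\perp_iV+\lambda^{-2}\sum_{i,j}\langle X_{ij},V\rangle X_{ij}^\perp$. For smooth normal $V,V'$, Green's formula says that the contribution of $\{|z|<r\}$ to $\mathcal{I}(V,V')$ is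
\begin{equation}\label{eq:green}
-\int_{|z|<r}\langle LV,V'\rangle\,dA+\int_{|z|=r}\langle\nabla^\perp_{\partial/\partial|z|}V,V'\rangle\,|dz| .
\end{equation}

\emph{A Jacobi field.} Let $\mathcal{J}=\mathbf{k}^\perp$ be the normal part of the constant vector $\mathbf{k}$, and let $V'$ be normal with compact support. The polarization of \eqref{eq:second} gives $\mathcal{I}(\mathbf{k},V')=0$. Also $\mathcal{I}(\mathbf{k}^\top,V')=0$: cut $\mathbf{k}^\top$ off away from the support of $V'$ and let $\Psi_t$ be its flow on $\mathbb{D}$; the area of $(X+t'V')\circ\Psi_t$ does not depend on $t$, and its mixed derivative at $t=t'=0$ is $\mathcal{I}(\mathbf{k}^\top,V')$ plus a first variation, which vanishes. Hence $\mathcal{I}(\mathcal{J},V')=0$ for all such $V'$, that is, $L\mathcal{J}=0$.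

\emph{Its zeros.} We have $(ab^T)^\dagger=(\mathbf{j}\bar a)(\mathbf{j}\bar b)^T$, so the complexified tangent plane is spanned by $ab^T$ and $(\mathbf{j}\bar a)(\mathbf{j}\bar b)^T$. Since $\mathbf{j}$ is antisymmetric, $a^*\mathbf{j}\bar a=0=b^*\mathbf{j}\bar b$. The Hermitian product of $ab^T$ and $a'b'^T$ is $\frac12(a'^*a)(b'^*b)$, so the complexified normal plane has the orthogonal basis $n=a(\mathbf{j}\bar b)^T$, $n^\dagger=-(\mathbf{j}\bar a)b^T$. The product of $\mathbf{k}$ with $n$ is
\[
\tfrac12\operatorname{tr}(\mathbf{k}n^*)=\tfrac12a^*\mathbf{k}\mathbf{j}\,b=\tfrac12a^*\begin{pmatrix}-i&0\\0&i\end{pmatrix}b=\tfrac i2\big(r_1r_2|z|^2-1\big).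
\]
So $\mathcal{J}=(r_1r_2|z|^2-1)\,\nu$, where $\nu=\frac{in}{2|n|^2}+\big(\frac{in}{2|n|^2}\big)^\dagger$ is a real normal field without zeros. Thus $\mathcal{J}$ vanishes exactly on the circle $|z|=r_*=(r_1r_2)^{-1/2}$, which lies in $\mathbb{D}$ because $r_1r_2>1$, and there its radial covariant derivative is $2r_1r_2r_*\,\nu$.

\emph{The destabilizing field.} Let $\mathcal{J}_0=\mathcal{J}$ for $|z|\le r_*$ and $\mathcal{J}_0=0$ elsewhere, a Lipschitz normal field with compact support. Let $V=-\chi\nu$ with $\chi\in C_c^\infty(\mathbb{D})$ equal to $1$ on the circle. By \eqref{eq:green}, $\mathcal{I}(\mathcal{J}_0,\mathcal{J}_0)=0$ and $\mathcal{I}(\mathcal{J}_0,V)=-2r_1r_2r_*\int_{|z|=r_*}|\nu|^2|dz|<0$. Hence $\mathcal{I}(\mathcal{J}_0+\delta V)=2\delta\,\mathcal{I}(\mathcal{J}_0,V)+\delta^2\mathcal{I}(V)<0$ for small $\delta>0$. The field $\mathcal{J}_0+\delta V$ is a compactly supported Lipschitz function times $\nu$. Mollifying that function gives smooth compactly supported normal fields converging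 in the Dirichlet norm, and $\mathcal{I}$ is negative on them eventually.
\end{proof}

Example~\ref{ex:modelstable} will show that $\Sigma_{r_1,r_2}$ is stable when $r_1r_2\le1$.

\section{Reduction to compact pieces and duality}\label{sec:dual}

The core of the paper is the following statement.

\begin{proposition}\label{prop:core}
Let $\Sigma'\subset\Sigma^\circ$ be a compact connected subsurface with smooth nonempty boundary and interior $S$. If $\sigma([a](\Sigma'))+\sigma([b](\Sigma'))<1$, then $\mathcal{I}(Y)\ge0$ for all $Y\in C_c^\infty(S,\mathbb{R}^4)$.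
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:sharp}(a) from Proposition~\ref{prop:core}]
The hypotheses pass to the components of $\Sigma$, so let $\Sigma$ be connected. It is not closed, since harmonic coordinate functions on a closed surface are constant. So $\Sigma^\circ$ is connected and noncompact. Given $Y\in C_c^\infty(\Sigma^\circ,\mathbb{R}^4)$, enlarge its support to a connected compact set $K$, take a proper smooth function $\varphi\ge0$ on $\Sigma^\circ$ and a regular value $c>\max_K\varphi$, and let $\Sigma'$ be the component of $\{\varphi\le c\}$ containing $K$. By Lemmas~\ref{lem:second} and~\ref{lem:gauss} it suffices to check the area hypothesis of Proposition~\ref{prop:core} for $\Sigma'$. Under the hypothesis of Theorem~\ref{thm:main} it holds because $\Sigma'\subset\Sigma$.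

Now assume only $\sigma([a](\Sigma))+\sigma([b](\Sigma))\le1$. If $[a]$ or $[b]$ is constant, Example~\ref{ex:constant} applies. Otherwise $[a](\Sigma^\circ)$ and $[b](\Sigma^\circ)$ are nonempty open sets. Their measures are positive with sum at most $1$, so neither set is $\mathbb{CP}^1$. The set $[a](\Sigma^\circ)\setminus[a](\Sigma')$ is open, since $[a](\Sigma')$ is compact. It is nonempty, since otherwise $[a](\Sigma^\circ)$ would be open and closed in $\mathbb{CP}^1$. So $\sigma([a](\Sigma'))<\sigma([a](\Sigma^\circ))$, and the sum for $\Sigma'$ is less than $1$.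
\end{proof}

The rest of the paper proves Proposition~\ref{prop:core}. Each of the two images has measure less than $1$, so it omits a point; after an isometry $P\mapsto R_1PR_2^T$ both omit $\infty=[0:1]$. Then $g_1=a_2/a_1$ and $g_2=b_2/b_1$ are holomorphic functions near $\Sigma'$. Until Section~\ref{sec:factor} we use nothing else about them. Dividing by $a_1b_1$, the last integral in \eqref{eq:matrix} is $\mathcal{Q}=\|\theta/\sqrt\Lambda\|^2$ with
\[
\theta=\partial\bar e+g_1g_2\,\partial e-g_1\,\partial f+g_2\,\partial\bar f,\qquad\Lambda=(1+|g_1|^2)(1+|g_2|^2),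
\]
and we must prove
\begin{equation}\label{eq:goal}
\mathcal{Q}\le\|\partial e\|^2+\|\partial f\|^2\qquad(e,f\in C_c^\infty(S,\mathbb{C})).
\end{equation}
This says that the real-linear map $(e,f)\mapsto\theta$ is a contraction from the Dirichlet norm to a weighted $L^2$ norm. The weight $1/\Lambda$ is the only place where $g_1,g_2$ do not enter holomorphically. We pass to the adjoint map: there the weight becomes $\Lambda=\sum_{k\in\mathcal{K}}|k|^2$, where $\mathcal{K}=\{1,g_1,g_2,g_1g_2\}$, and it will cancel exactly.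

The norm dual to the Dirichlet norm is the Green energy. Recall that the Green function $G_S$ of $S$ is real, symmetric and positive, that $G_S(\cdot,x')$ is smooth on $\Sigma'\setminus\{x'\}$ and vanishes on $\partial S$, and that $-\partial_z\partial_{\bar z}G_S=\delta$ in our normalization; thus $G_S(\cdot,x')$ is harmonic up to the pole $-\frac1\pi\log|z-z'|^2$. For smooth complex $2$-forms $\mu,\mu'$ with compact support in $S$ put
\[
\langle\mu,\mu'\rangle_S=\iint G_S\,\mu\,\overline{\mu'},\qquad[\mu,\mu']_S=\iint G_S\,\mu\,\mu',\qquad\|\mu\|_S^2=\langle\mu,\mu\rangle_S .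
\]
The potential $U=\int G_S\,\mu$ is smooth on $\Sigma'$, vanishes on $\partial S$ and satisfies $-U_{z\bar z}\,dA=\mu$. Integration by parts gives $\int\bar e\,\mu=\int\overline{e_z}\,U_z\,dA$ and $\|\partial U\|^2=\int\bar U\mu=\|\mu\|_S^2$, so
\begin{equation}\label{eq:dualnorm}
\Big|\int\bar e\,\mu\Big|\le\|\partial e\|\,\|\mu\|_S .
\end{equation}
For a smooth $(0,1)$-form $v$ with compact support in $S$ and $k\in\mathcal{K}$ let $\mu_k=-\frac i2\partial(kv)$. If $kv=\beta\,d\bar z$ locally, then $\mu_k=-\beta_z\,dA$, because $\frac i2dz\wedge d\bar z=dA$.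

\begin{lemma}\label{lem:dual}
Inequality \eqref{eq:goal} holds if for every such $v$
\begin{equation}\label{eq:dual}
\sum_{k\in\mathcal{K}}\|\mu_k\|_S^2+2\operatorname{Re}\big([\mu_1,\mu_{g_1g_2}]_S-[\mu_{g_1},\mu_{g_2}]_S\big)\le\|\sqrt\Lambda\,v\|^2 .
\end{equation}
\end{lemma}

\begin{proof}
Take $v=\bar\theta/\Lambda$. Then $\mathcal{Q}=\|\sqrt\Lambda\,v\|^2=\frac i2\int\theta\wedge v$. By Stokes' theorem $\frac i2\int\partial u\wedge kv=\int u\,\mu_k$ for every smooth function $u$, so
\[
\mathcal{Q}=\int\bar e\mu_1+\int e\mu_{g_1g_2}-\int f\mu_{g_1}+\int\bar f\mu_{g_2}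
=\operatorname{Re}\int\bar e\,(\mu_1+\overline{\mu_{g_1g_2}})+\operatorname{Re}\int\bar f\,(\mu_{g_2}-\overline{\mu_{g_1}}).
\]
Since $G_S$ is real and symmetric, $\|\mu+\overline{\mu'}\|_S^2=\|\mu\|_S^2+\|\mu'\|_S^2+2\operatorname{Re}[\mu,\mu']_S$. So the left side of \eqref{eq:dual} equals $\|\mu_1+\overline{\mu_{g_1g_2}}\|_S^2+\|\mu_{g_2}-\overline{\mu_{g_1}}\|_S^2$, and \eqref{eq:dualnorm}, the Cauchy--Schwarz inequality and \eqref{eq:dual} give $\mathcal{Q}\le(\|\partial e\|^2+\|\partial f\|^2)^{1/2}\mathcal{Q}^{1/2}$.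
\end{proof}

\section{Two kernels on the disc}\label{sec:disc}

The Green function is explicit only on the disc. By the uniformization theorem the universal cover of $S$ is $\mathbb{C}$ or $\mathbb{D}$, and it is not $\mathbb{C}$, since the lift of $G_S$ is a nonconstant positive superharmonic function. So there is a holomorphic covering $\Pi:\mathbb{D}\to S$ whose deck group $\Gamma$ is a discrete group of M\"obius transformations acting freely on $\mathbb{D}$. We write $g_i$ also for $g_i\circ\Pi$. These are $\Gamma$-invariant holomorphic functions on $\mathbb{D}$ with values in the compact sets $K_i=g_i(\Sigma')\subset\mathbb{C}$. Let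
\[
G_{\mathbb{D}}(z,w)=-\frac1\pi\log\Big|\frac{z-w}{1-z\bar w}\Big|^2,
\]
and for $\beta,\beta'\in C_c^\infty(\mathbb{D})$, which we regard as the forms $\beta\,d\bar z$, $\beta'\,d\bar z$, let
\[
\langle\beta,\beta'\rangle_{\mathbb{D}}=\iint G_{\mathbb{D}}\,\beta_z(z)\,\overline{\beta'_w(w)}\,dA\,dA,\qquad[\beta,\beta']_{\mathbb{D}}=\iint G_{\mathbb{D}}\,\beta_z(z)\,\beta'_w(w)\,dA\,dA,
\]
\[
\mathfrak{A}(\beta,\beta')=\iint\beta(z)\overline{\beta'(w)}\prod_{i=1}^2\frac{1+g_i(z)\overline{g_i(w)}}{1-z\bar w}\,dA\,dA,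
\]
\[
\mathfrak{B}(\beta,\beta')=\iint\beta(z)\beta'(w)\prod_{i=1}^2\frac{g_i(z)-g_i(w)}{z-w}\,dA\,dA .
\]

\begin{lemma}\label{lem:kernels}
For $\beta,\beta'\in C_c^\infty(\mathbb{D})$,
\begin{align}
\sum_{k\in\mathcal{K}}\langle k\beta,k\beta'\rangle_{\mathbb{D}}&=\int\Lambda\beta\overline{\beta'}\,dA-\frac1\pi\mathfrak{A}(\beta,\beta'),\label{eq:herm}\\
[\beta,g_1g_2\beta']_{\mathbb{D}}+[g_1g_2\beta,\beta']_{\mathbb{D}}-[g_1\beta,g_2\beta']_{\mathbb{D}}-[g_2\beta,g_1\beta']_{\mathbb{D}}&=-\frac1\pi\mathfrak{B}(\beta,\beta').\label{eq:bil}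
\end{align}
\end{lemma}

\begin{proof}
Let $U=-\int G_{\mathbb{D}}(z,\cdot)\beta_z\,dA$. It is smooth on $\overline{\mathbb{D}}$, vanishes on $\mathbb{T}$ and satisfies $U_{z\bar z}=\beta_z$, and $\langle\beta,\beta'\rangle_{\mathbb{D}}=-\int U\,\partial_{\bar w}\overline{\beta'}\,dA=\int U_{\bar w}\overline{\beta'}\,dA$. The function $\beta-U_{\bar z}$ is antiholomorphic. Also $\int U_{\bar z}\,z^n\,dA=0$ for $n\ge0$, so $U_{\bar z}$ is orthogonal in $L^2(\mathbb{D})$ to the $\bar z^n$, which span the antiholomorphic $L^2$ functions. Hence $\beta-U_{\bar z}$ is the orthogonal projection of $\beta$ onto that space. The functions $\sqrt{(n+1)/\pi}\,\bar z^n$ are an orthonormal basis, so the projection is $w\mapsto\frac1\pi\int\beta(z)(1-z\bar w)^{-2}dA(z)$, and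
\[
\langle\beta,\beta'\rangle_{\mathbb{D}}=\int\beta\overline{\beta'}\,dA-\frac1\pi\iint\frac{\beta(z)\overline{\beta'(w)}}{(1-z\bar w)^2}\,dA\,dA .
\]
Apply this to $k\beta,k\beta'$ and sum, using $\sum_kk(z)\overline{k(w)}=\prod_i(1+g_i(z)\overline{g_i(w)})$. This gives \eqref{eq:herm}.

The left side of \eqref{eq:bil} is $\iint G_{\mathbb{D}}\,\partial_z\partial_w\Psi\,dA\,dA$ with
\[
\Psi(z,w)=(g_1(z)-g_1(w))(g_2(z)-g_2(w))\,\beta(z)\beta'(w),
\]
a smooth compactly supported function with $\Psi=O(|z-w|^2)$. Off the diagonal,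
\[
\partial_wG_{\mathbb{D}}=\frac1\pi\Big(\frac1{z-w}-\frac{\bar z}{1-\bar zw}\Big),\qquad\partial_z\partial_wG_{\mathbb{D}}=-\frac1{\pi(z-w)^2}.
\]
Integrate by parts in $w$ for fixed $z$, excising $|w-z|<\varepsilon$; the boundary term is $O(\varepsilon\log\frac1\varepsilon)$. Then integrate by parts in $z$ for fixed $w$; the boundary term is $O(\varepsilon\cdot\varepsilon^{-1}\cdot\varepsilon^2)$. The result is $-\frac1\pi\iint\Psi\,(z-w)^{-2}\,dA\,dA$.
\end{proof}

Suppose that $S$ is simply connected. Then $\Pi$ is biholomorphic, $G_S$ pulls back to $G_{\mathbb{D}}$, and $\Pi^*v=\beta\,d\bar z$ has compact support. By Lemma~\ref{lem:kernels} with $\beta'=\beta$, the left side of \eqref{eq:dual} is $\|\sqrt\Lambda\,v\|^2-\frac1\pi\mathfrak{A}(\beta,\beta)-\frac1\pi\operatorname{Re}\mathfrak{B}(\beta,\beta)$. The weight cancels, and \eqref{eq:dual} follows from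
\begin{equation}\label{eq:AB}
|\mathfrak{B}(\beta,\beta)|\le\mathfrak{A}(\beta,\beta).
\end{equation}

\begin{example}[the model discs]\label{ex:modelstable}
For $\Sigma_{r_1,r_2}$ take $\Sigma'=\overline{\mathbb{D}}\subset\mathbb{C}$ and $g_i=r_iz$. The difference quotients are the constants $r_i$, so $\mathfrak{B}(\beta,\beta)=r_1r_2(\int\beta\,dA)^2$. Since $\frac{1+r^2\zeta}{1-\zeta}=1+(1+r^2)\sum_{n\ge1}\zeta^n$, the kernel of $\mathfrak{A}$ is $\sum_nc_n(z\bar w)^n$ with $c_0=1$ and all $c_n\ge0$. So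
\[
\mathfrak{A}(\beta,\beta)=\sum_{n\ge0}c_n\Big|\int\beta z^n\,dA\Big|^2\ge\Big|\int\beta\,dA\Big|^2,\qquad|\mathfrak{B}(\beta,\beta)|\le r_1r_2\,\mathfrak{A}(\beta,\beta),
\]
and $\Sigma_{r_1,r_2}$ is stable for $r_1r_2\le1$. Each Gauss map contributes its own factor $r_i$, the radius of its image.
\end{example}

For general $g_i$ there is no such expansion, and for general $S$ the inequality must be summed over $\Gamma$. We want a proof that treats the two factors separately and survives the summation. A pointwise inequality on $\mathbb{T}\times\mathbb{T}$ with $\Gamma$-invariant coefficients does both.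

\section{One factor at a time}\label{sec:factor}

\subsection{Boundary representation of the kernels}

We recall that a bounded holomorphic function $F$ on $\mathbb{D}$ has nontangential limits $F(s)$ at almost every $s\in\mathbb{T}$ (Fatou's theorem), and that $\oint_{\mathbb{T}}F\,ds=0$ and $\frac1{2\pi i}\oint_{\mathbb{T}}\frac{F(s)}{s-z}\,ds=F(z)$ for $z\in\mathbb{D}$. On $\mathbb{T}$ we have $dm=\frac{ds}{2\pi is}$ and $\overline{(s-w)^{-1}}=\frac s{1-\bar ws}$.

Let $g$ be bounded and holomorphic on $\mathbb{D}$ and let $\tau>0$. For $z\in\mathbb{D}$, $s\in\mathbb{T}$ and $M=(M^0,M^1)\in\mathbb{C}^2$ put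
\[
M_z(s)=\frac{(1,g(z))}{s-z},\qquad\ell_s(M)=g(s)M^0-M^1,\qquad\text{so that}\quad\ell_s(M_z(s))=\frac{g(s)-g(z)}{s-z}.
\]
The last function of $s$ is the boundary value of a bounded holomorphic function; this is the only property of $g$ used in Lemma~\ref{lem:C}. The Hermitian factor of $\mathfrak{A}$ is the integral of the standard Hermitian product of $M_z$ and $M_w$, and by Cauchy's formula the bilinear factor of $\mathfrak{B}$ is the integral of $M_z^0\,\ell_s(M_w)$. One would like to compare the integrands, and the first attempt is $|M^0\ell_s(M)|\le\tau|M|^2$ when $|g|\le\tau$. This fails: if $|g(s)|=\tau$ and $M=(1,-\delta g(s)/\tau)$, the left side is $\tau+\delta$ and the right side is $\tau(1+\delta^2)$. The missing first-order term is $\delta=-\tau^{-1}\operatorname{Re}(g(s)M^0\overline{M^1})$. It is contained in $-\tau^{-1}\operatorname{Re}(\ell_s(M)\overline{M^1})$, and this term can be added at no cost, because its integral over the vectors $M_z,M_w$ vanishes. There is a second free term, on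 the bilinear side: $\varkappa\,\ell_s(M)\ell_s(M')$ with $\varkappa$ bounded and holomorphic. It will take care of images that are not round discs.

So let $\varkappa$ be bounded and holomorphic on $\mathbb{D}$. At almost every $s\in\mathbb{T}$, writing $g,\varkappa,\ell$ for $g(s),\varkappa(s),\ell_s$, define
\begin{align*}
q_s(M,M')&=\tfrac12\big(M^0\ell(M')+M'^0\ell(M)\big)+\varkappa\,\ell(M)\ell(M'),\\
Z_s(M,M')&=-\ell(M)\big(\varkappa\,\overline{M'^0}+(1+g\varkappa)\,\overline{M'^1}\big),\\
H_s(M,M')&=\tau\big(M^0\overline{M'^0}+M^1\overline{M'^1}\big)+\tfrac1{2\tau}\big(Z_s(M,M')+\overline{Z_s(M',M)}\big).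
\end{align*}
The form $q_s$ is symmetric bilinear, $H_s$ is Hermitian, and their coefficients are bounded functions of $s$. For $\varkappa=0$, $Z_s$ is the correction found above.

\begin{lemma}\label{lem:C}
For $z,w\in\mathbb{D}$,
\[
\frac1{2\pi i}\oint_{\mathbb{T}}q_s(M_z,M_w)\,ds=\frac{g(z)-g(w)}{z-w},\qquad\int_{\mathbb{T}}H_s(M_z,M_w)\,dm=\tau\,\frac{1+g(z)\overline{g(w)}}{1-z\bar w},
\]
where the first right side is $g'(z)$ if $z=w$.
\end{lemma}

\begin{proof}
Let $F_z(s)=\frac{g(s)-g(z)}{s-z}$. Then $q_s(M_z,M_w)=\frac12\big(\frac{F_w(s)}{s-z}+\frac{F_z(s)}{s-w}\big)+\varkappa F_zF_w$. The last term integrates to $0$ and the others give $\frac12(F_w(z)+F_z(w))$, which is the first formula. Next,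
\[
\int_{\mathbb{T}}\frac{dm}{(s-z)\overline{(s-w)}}=\frac1{2\pi i}\oint\frac{ds}{(s-z)(1-\bar ws)}=\frac1{1-z\bar w},
\]
\[
\int_{\mathbb{T}}Z_s(M_z,M_w)\,dm=-\frac1{2\pi i}\oint\frac{F_z(s)\big(\varkappa(s)+(1+g(s)\varkappa(s))\overline{g(w)}\big)}{1-\bar ws}\,ds=0,
\]
since the last integrand is bounded and holomorphic in $s$. Exchanging $z$ and $w$ and conjugating disposes of the other correction term.
\end{proof}

\subsection{The pointwise inequality}

In unitary coordinates adapted to $g(s)$, both forms depend on $g(s)$ and $\varkappa(s)$ only through one number $\eta$; this is what dictates the coefficients of $Z_s$. For $\varkappa=0$ it is $\eta=\bar g$.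

\begin{lemma}\label{lem:B}
Let $\eta=\bar g+(1+|g|^2)\varkappa$ at $s$. If $|\eta|\le\tau$, then $|q_s(M,M)|\le H_s(M,M)$ for all $M\in\mathbb{C}^2$.
\end{lemma}

\begin{proof}
Let $N=(1+|g|^2)^{1/2}$, $x=(M^0+\bar gM^1)/N$, $y=(M^1-gM^0)/N$. Then $|M|^2=|x|^2+|y|^2$, $M^0=(x-\bar gy)/N$, $M^1=(gx+y)/N$ and $\ell(M)=-Ny$. Hence
\begin{align*}
q_s(M,M)&=-(x-\bar gy)y+\varkappa N^2y^2=-xy+\eta y^2,\\
Z_s(M,M)&=y\big[\varkappa(\bar x-g\bar y)+(1+g\varkappa)(\bar g\bar x+\bar y)\big]=\eta y\bar x+|y|^2 .
\end{align*}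
Put $x=\eta y+\zeta$ and $\epsilon=|\eta|$. Then $|q_s(M,M)|=|y||\zeta|$, and from $|x|^2=\epsilon^2|y|^2+2\operatorname{Re}(\eta y\bar\zeta)+|\zeta|^2$ and $\operatorname{Re}(\eta y\bar x)=\epsilon^2|y|^2+\operatorname{Re}(\eta y\bar\zeta)$ we get
\[
H_s(M,M)=\tau|\zeta|^2+\big(\tau+\tfrac1\tau\big)(1+\epsilon^2)|y|^2+\big(2\tau+\tfrac1\tau\big)\operatorname{Re}(\eta y\bar\zeta).
\]
The first two terms add up to at least $2\sqrt{(1+\tau^2)(1+\epsilon^2)}\,|y||\zeta|\ge(2+2\tau\epsilon)|y||\zeta|$, by the arithmetic--geometric mean and Cauchy--Schwarz inequalities. The third is at least $-(2\tau\epsilon+\epsilon/\tau)|y||\zeta|$. So $H_s(M,M)\ge(2-\epsilon/\tau)|y||\zeta|\ge|y||\zeta|$, because $\epsilon\le\tau$.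
\end{proof}

\subsection{A spherical Ahlfors--Beurling estimate}

If $g$ takes values in the disc $|w|\le\tau$, the choice $\varkappa=0$ satisfies the hypothesis of Lemma~\ref{lem:B}. In general we take $\varkappa=\kappa\circ g$ with $\kappa$ holomorphic near the image of $g$, and we must make $\bar w+(1+|w|^2)\kappa(w)$ small there. The next lemma says that a set is no worse than the disc of the same area. This is where area enters, and since $\kappa$ lives on the target, multiplicity is invisible.

\begin{lemma}\label{lem:A}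
Let $W\subset\mathbb{C}$ be bounded, open and nonempty, $\sigma_0=\sigma(W)\in(0,1)$, and $\tau=\sqrt{\sigma_0/(1-\sigma_0)}$. There is a holomorphic function $\kappa$ on $W$ with $|\bar w+(1+|w|^2)\kappa(w)|\le\tau$ on $W$.
\end{lemma}

\begin{proof}
The mean of $1/(w-\zeta)$ over the circle $|\zeta|=r$ is $1/w$ for $r<|w|$ and $0$ for $r>|w|$. Since $\sigma$ is radial, $\int_{\mathbb{C}}\frac{d\sigma(\zeta)}{w-\zeta}=\frac{\sigma(|\zeta|<|w|)}w=\frac{\bar w}{1+|w|^2}$. The part of this integral over $\mathbb{C}\setminus W$ is holomorphic on $W$, so we set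
\[
\kappa(w)=-\frac1{1-\sigma_0}\int_{\mathbb{C}\setminus W}\frac{d\sigma(\zeta)}{w-\zeta}=\frac1{1-\sigma_0}\Big[\int_W\frac{d\sigma(\zeta)}{w-\zeta}-\frac{\bar w}{1+|w|^2}\Big].
\]
The factor $1/(1-\sigma_0)$ makes the error rotation-invariant: with $\eta(w)=\bar w+(1+|w|^2)\kappa(w)$,
\[
(1-\sigma_0)\,\eta(w)=\int_W\frac{1+|w|^2}{w-\zeta}\,d\sigma(\zeta)-\sigma_0\bar w=\int_W\Big(\frac{1+|w|^2}{w-\zeta}-\bar w\Big)d\sigma(\zeta)=\int_W\frac{1+\bar w\zeta}{w-\zeta}\,d\sigma(\zeta).
\]
Fix $w$ and choose $\vartheta$ so that $e^{i\vartheta}\eta(w)\ge0$. The map $\zeta\mapsto\omega=e^{i\vartheta}\frac{\bar w\zeta+1}{-\zeta+w}$ preserves $\sigma$, since the matrix with rows $(\bar w,1)$, $(-1,w)$ is a multiple of an element of $SU(2)$. So $(1-\sigma_0)|\eta(w)|=\int_{W'}\operatorname{Re}\omega\,d\sigma$ for a set $W'$ with $\sigma(W')=\sigma_0$. The distribution of $x=\operatorname{Re}\omega$ under $\sigma$ has density $\int_{\mathbb{R}}\frac{dy}{\pi(1+x^2+y^2)^2}=\frac12(1+x^2)^{-3/2}$. Choose $c\in\mathbb{R}$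 with $\sigma(x>c)=\frac12\big(1-c/\sqrt{1+c^2}\big)=\sigma_0$; then $\sigma_0(1-\sigma_0)=\frac1{4(1+c^2)}$. Since $W'$ and $\{x>c\}$ have the same measure and $x-c\le(x-c)^+$,
\[
\int_{W'}x\,d\sigma=c\sigma_0+\int_{W'}(x-c)\,d\sigma\le\int_{\{x>c\}}x\,d\sigma=\int_c^\infty\frac{x\,dx}{2(1+x^2)^{3/2}}=\frac1{2\sqrt{1+c^2}}=\sqrt{\sigma_0(1-\sigma_0)} .
\]
Divide by $1-\sigma_0$.
\end{proof}

\subsection{The product of the two factors}

\begin{lemma}\label{lem:D}
Let $q_i$ be symmetric bilinear and $H_i$ Hermitian forms on $\mathbb{C}^2$ with $|q_i(M,M)|\le H_i(M,M)$, $i=1,2$. Then $|(q_1\otimes q_2)(\mathcal{M},\mathcal{M})|\le(H_1\otimes H_2)(\mathcal{M},\mathcal{M})$ for all $\mathcal{M}\in\mathbb{C}^2\otimes\mathbb{C}^2$.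
\end{lemma}

\begin{proof}
The forms $H_i$ are nonnegative; replacing $H_i$ by $H_i+\varepsilon|\cdot|^2$ and letting $\varepsilon\to0$, we may assume them positive definite. From $4q_i(M,M')=q_i(M+M',M+M')-q_i(M-M',M-M')$ and the parallelogram identity, $|q_i(M,M')|\le\frac12(H_i(M,M)+H_i(M',M'))$. So in an $H_i$-orthonormal basis $q_i(M,M')=M^TQ_iM'$ has modulus at most $1$ on unit vectors, that is, $\|Q_i\|\le1$. In the product basis $H_1\otimes H_2$ is the standard form and $q_1\otimes q_2$ has the matrix $Q_1\otimes Q_2=(Q_1\otimes\mathbf{1})(\mathbf{1}\otimes Q_2)$, of norm at most $1$.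
\end{proof}

We now use the area hypothesis $\sigma(K_1)+\sigma(K_2)<1$. By outer regularity there are bounded open sets $W_i\supset K_i$ with $\sigma(W_1)+\sigma(W_2)<1$. Take $\kappa_i,\tau_i$ from Lemma~\ref{lem:A}; by \eqref{eq:product}, $\tau_1\tau_2<1$. Since $\kappa_i$ is continuous on the compact set $K_i$, the function $\varkappa_i=\kappa_i\circ g_i$ is bounded and holomorphic on $\mathbb{D}$; the boundary values $g_i(s)$ lie in $K_i$, and $\varkappa_i(s)=\kappa_i(g_i(s))$. So the hypothesis of Lemma~\ref{lem:B} holds almost everywhere for the forms $q_{i,s},H_{i,s}$ built from $g_i,\varkappa_i,\tau_i$. Put $q=q_{1,s}\otimes q_{2,t}$ and $H=H_{1,s}\otimes H_{2,t}$ on $\mathbb{T}^2$. By Lemmas~\ref{lem:B} and~\ref{lem:D},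
\begin{equation}\label{eq:pointwise}
|q(\mathcal{M},\mathcal{M})|\le H(\mathcal{M},\mathcal{M})\qquad\text{for a.e. }(s,t)\in\mathbb{T}^2\text{ and all }\mathcal{M}\in\mathbb{C}^2\otimes\mathbb{C}^2 .
\end{equation}
For $\beta\in C_c^\infty(\mathbb{D})$ define the bounded function $\mathcal{M}_\beta:\mathbb{T}^2\to\mathbb{C}^2\otimes\mathbb{C}^2$,
\[
\mathcal{M}_\beta(s,t)=\int\beta(z)\,\frac{(1,g_1(z))\otimes(1,g_2(z))}{(s-z)(t-z)}\,dA(z).
\]
By Lemma~\ref{lem:C} in each variable and Fubini's theorem (all integrands are bounded),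
\begin{equation}\label{eq:rep}
\frac1{(2\pi i)^2}\iint_{\mathbb{T}^2}q(\mathcal{M}_\beta,\mathcal{M}_{\beta'})\,ds\,dt=\mathfrak{B}(\beta,\beta'),\qquad\iint_{\mathbb{T}^2}H(\mathcal{M}_\beta,\mathcal{M}_{\beta'})\,dm\,dm=\tau_1\tau_2\,\mathfrak{A}(\beta,\beta').
\end{equation}
Integrating \eqref{eq:pointwise} for $\mathcal{M}=\mathcal{M}_\beta$ gives $|\mathfrak{B}(\beta,\beta)|\le\tau_1\tau_2\,\mathfrak{A}(\beta,\beta)$, hence \eqref{eq:AB}. This proves Proposition~\ref{prop:core} when $S$ is simply connected.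

\section{Summation over the fundamental group}\label{sec:group}

When $\Gamma$ is nontrivial, $\Pi^*v$ does not have compact support and the result for the disc does not apply to it. We cut off $\Pi^*v$ to a compactly supported $\alpha$, express \eqref{eq:dual} by sums over the translates of $\alpha$, and apply \eqref{eq:pointwise} to the sum of the translates of $\mathcal{M}_\alpha$. The difficulty is the convergence of that sum.

Every $\gamma\in\Gamma$ has the form $\gamma z=e^{i\vartheta}\frac{z-z_\gamma}{1-\bar z_\gamma z}$ with $z_\gamma=\gamma^{-1}0$ and $|z_\gamma|=|\gamma0|$. For $s,t\in\overline{\mathbb{D}}$ let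
\[
j_\gamma(s,t)=\frac{\gamma s-\gamma t}{s-t}=\frac{e^{i\vartheta}(1-|z_\gamma|^2)}{(1-\bar z_\gamma s)(1-\bar z_\gamma t)} .
\]
The first expression gives $j_{\gamma\delta}(s,t)=j_\gamma(\delta s,\delta t)\,j_\delta(s,t)$. The second gives $\gamma'(z)=j_\gamma(z,z)$, $j_\gamma(s,t)^2=\gamma'(s)\gamma'(t)$ and $j_\gamma(s,z)j_\gamma(t,z)=j_\gamma(s,t)\gamma'(z)$. Let $\rho(z)=1-|z|^2$ and $o=\Pi(0)$. Recall that $\rho(\gamma z)=\rho(z)|\gamma'(z)|$, so
\begin{equation}\label{eq:rho}
\tfrac14\rho(z)\,\rho(\gamma0)\le\rho(\gamma z)\le\rho(z)\,\rho(\gamma0)\,|1-\bar z_\gamma z|^{-2}.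
\end{equation}

\subsection{Lifting the dual inequality}

\begin{lemma}\label{lem:F0}
$G_S(\Pi z,\Pi w)=\sum_{\gamma\in\Gamma}G_{\mathbb{D}}(\gamma z,w)$, and $\sum_\gamma\rho(\gamma z)\le\pi G_S(\Pi z,o)$. In particular $\sum_\gamma\rho(\gamma0)<\infty$.
\end{lemma}

\begin{proof}
Fix $w$. For finite $F\subset\Gamma$ the function $G_S(\Pi\,\cdot,\Pi w)-\sum_{\gamma\in F}G_{\mathbb{D}}(\gamma\,\cdot,w)$ is superharmonic on $\mathbb{D}$: the poles at the distinct points $\gamma^{-1}w$, $\gamma\in F$, cancel, and the remaining poles are positive. Its lower limit at $\mathbb{T}$ is nonnegative, so it is nonnegative. Hence the series of positive terms converges off $\Gamma w$, by Harnack's theorem locally uniformly, and its sum descends to a function on $S$ that lies between $0$ and $G_S(\cdot,\Pi w)$ and has the same pole. The difference is harmonic on $S$ and tends to $0$ at $\partial S$, so it vanishes. For $w=0$, $\pi G_{\mathbb{D}}(\gamma z,0)=\log|\gamma z|^{-2}\ge\rho(\gamma z)$. The last claim follows from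 \eqref{eq:rho} with any $z\notin\Gamma0$.
\end{proof}

Fix $v$ as in Lemma~\ref{lem:dual}. Choose $\chi_0\ge0$ in $C_c^\infty(\mathbb{D})$, positive on a compact set that projects onto $\operatorname{supp}v$. The sum $\sum_\gamma\chi_0\circ\gamma$ is locally finite and invariant, and it is positive on $\Pi^{-1}(\operatorname{supp}v)$. So $\alpha\,d\bar z=\chi\,\Pi^*v$ with $\chi=\chi_0/\sum_\gamma\chi_0\circ\gamma$ defines $\alpha\in C_c^\infty(\mathbb{D})$. Let $\gamma^*\alpha=(\alpha\circ\gamma)\overline{\gamma'}$ be the coefficient of $\gamma^*(\alpha\,d\bar z)$. Then $\sum_\gamma(\gamma^*\alpha)\,d\bar z=\Pi^*v$, a locally finite sum.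

\begin{lemma}\label{lem:lift}
The left side of \eqref{eq:dual} equals $\|\sqrt\Lambda\,v\|^2-\frac1\pi\sum_\gamma\mathfrak{A}(\gamma^*\alpha,\alpha)-\frac1\pi\operatorname{Re}\sum_\gamma\mathfrak{B}(\gamma^*\alpha,\alpha)$.
\end{lemma}

\begin{proof}
If $\tilde\mu$ is a compactly supported smooth $2$-form on $\mathbb{D}$ with $\sum_\gamma\gamma^*\tilde\mu=\Pi^*\mu$, then $\int_{\mathbb{D}}(u\circ\Pi)\tilde\mu=\int_Su\,\mu$ for locally integrable $u$: split $\mathbb{D}$ into the translates of a fundamental domain. This applies to $\tilde\mu_k=-\frac i2\partial(k\alpha\,d\bar z)$ and $\mu_k$, since $k$ is invariant. Using it in both variables, then Lemma~\ref{lem:F0}, and substituting $z\to\gamma z$,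
\[
\langle\mu_k,\mu_l\rangle_S=\sum_\gamma\iint G_{\mathbb{D}}(\gamma^{-1}z,w)\,\tilde\mu_k(z)\overline{\tilde\mu_l(w)}=\sum_\gamma\langle k\gamma^*\alpha,l\alpha\rangle_{\mathbb{D}},\qquad[\mu_k,\mu_l]_S=\sum_\gamma[k\gamma^*\alpha,l\alpha]_{\mathbb{D}} .
\]
The series converge absolutely, because the series for $G_S$ has positive terms and $G_S(\Pi z,\Pi w)$ is locally integrable on $\mathbb{D}^2$. Write $2[\mu_k,\mu_l]_S=[\mu_k,\mu_l]_S+[\mu_l,\mu_k]_S$ and apply Lemma~\ref{lem:kernels} with $\beta=\gamma^*\alpha$, $\beta'=\alpha$. If $\Pi^*v=\tilde v\,d\bar z$, then $\sum_\gamma\int\Lambda(\gamma^*\alpha)\bar\alpha\,dA=\int\chi\Lambda|\tilde v|^2dA=\|\sqrt\Lambda\,v\|^2$; only finitely many terms are nonzero, and the last equality is the unfolding formula for $\tilde\mu=\chi\Lambda|\tilde v|^2dA$.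
\end{proof}

It remains to prove
\begin{equation}\label{eq:ABsum}
\Big|\sum_\gamma\mathfrak{B}(\gamma^*\alpha,\alpha)\Big|\le\sum_\gamma\mathfrak{A}(\gamma^*\alpha,\alpha).
\end{equation}

\subsection{The Poincar\'e series converges below exponent one}

We shall need $\sum_\gamma|j_\gamma|\in L^1(\mathbb{T}^2)$. On $\mathbb{T}$, $|1-\bar z_\gamma s|=|s-z_\gamma|$. For $0\le r<1$ and $|\vartheta|\le\pi$, $|e^{i\vartheta}-r|^2=(1-r)^2+4r\sin^2\frac\vartheta2\ge c(1-r+|\vartheta|)^2$ with an absolute constant $c>0$ (consider $r\le\frac12$ and $r\ge\frac12$). Hence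
\begin{equation}\label{eq:jnorm}
\iint_{\mathbb{T}^2}|j_\gamma|\,dm\,dm=\rho(\gamma0)\Big(\int_{\mathbb{T}}\frac{dm(s)}{|s-z_\gamma|}\Big)^2\le C\rho(\gamma0)\Big(1+\log\frac1{\rho(\gamma0)}\Big)^2 .
\end{equation}
Lemma~\ref{lem:F0} misses summability by the logarithms. The improvement comes from the smooth boundary of the compact surface $\Sigma'$, which yields a positive supersolution for the hyperbolic Laplacian.

\begin{lemma}\label{lem:F1}
There is $p<1$ with $\sum_\gamma\rho(\gamma0)^p<\infty$. Consequently $\sum_\gamma\iint_{\mathbb{T}^2}|j_\gamma|\,dm\,dm<\infty$.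
\end{lemma}

\begin{proof}
Let $\Delta_{\mathrm{hyp}}=\rho^2\partial_z\partial_{\bar z}$ be the Laplacian of the hyperbolic metric $4|dz|^2/\rho^2$; it commutes with $\Gamma$. We bound finite partial sums of $\sum\rho(\gamma z)^p$ by a fixed multiple of a function $u$ with $-\Delta_{\mathrm{hyp}}u\ge\varepsilon u$.

\emph{The function $u$.} Let $ds_0^2$ be the induced metric on $\Sigma'$, with Laplacian $\Delta_0$, and let $h$ solve $\Delta_0h=-1$ on $S$, $h=0$ on $\partial S$. Then $h$ is smooth on $\Sigma'$, $h>0$ in $S$, and $\nabla h\ne0$ on $\partial S$ by Hopf's boundary point lemma. For $u=h^{1/2}$,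
\[
-\Delta_0u=\tfrac12h^{-1/2}+\tfrac14h^{-3/2}|\nabla h|^2=h^{-2}\big(\tfrac12h+\tfrac14|\nabla h|^2\big)u\ge c_1h^{-2}u,
\]
since $\frac12h+\frac14|\nabla h|^2$ is positive on the compact set $\Sigma'$. Write the hyperbolic metric of $S$ as $\lambda_S^2\,ds_0^2$. Cover $\Sigma'$ by finitely many conformal charts in which $ds_0$ is comparable to the Euclidean metric. A point $x\in S$ at distance $d$ from $\partial S$ is the center of a coordinate disc in $S$ of radius $c_2d$, with $c_2$ independent of $x$. Lifting this disc to $\mathbb{D}$, the Schwarz--Pick lemma gives $\lambda_S(x)\le C/d$, and $h\le Cd$; so $\lambda_S\le C'/h$. As $\Delta_{\mathrm{hyp}}=\lambda_S^{-2}\Delta_0$, we get $-\Delta_{\mathrm{hyp}}u\ge\varepsilon u$ with $\varepsilon=c_1/C'^2$. Lift $h$ and $u$ to $\mathbb{D}$.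

\emph{Lower bound: $u\ge c_3\rho^{1/2}$.} The function $h$ is positive and superharmonic on $\mathbb{D}$. For small $c>0$, $h-c\log\frac1{|z|}$ is superharmonic on $\frac12<|z|<1$, nonnegative on $|z|=\frac12$, with nonnegative lower limit at $\mathbb{T}$; so $h\ge c\log\frac1{|z|}\ge\frac c2\rho$ there. On $|z|\le\frac12$, $h$ is bounded below.

\emph{Upper bound: $\sum_\gamma\rho(\gamma z)\le C_1u(z)$.} Both sides are invariant. For $|z|<\frac12$ the sum is at most $4\sum_\gamma\rho(\gamma0)<\infty$ by \eqref{eq:rho}, and $u$ is bounded below. Let $N=\Pi(|z|<\frac12)$. Its boundary is a compact subset of $S\setminus\{o\}$, so $G_S(\cdot,o)\le Ch$ on $\partial N$ for some $C$, and then on $S\setminus N$ by the minimum principle for the superharmonic function $Ch-G_S(\cdot,o)$. There the sum is at most $\pi Ch$ by Lemma~\ref{lem:F0}, and $h\le(\max u)\,u$.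

\emph{Comparison.} Choose $p\in(\frac12,1)$ with $\varepsilon'=p(1-p)<\varepsilon$. From $\partial_z\partial_{\bar z}\rho^p=-p\rho^{p-1}-p(1-p)\rho^{p-2}|z|^2$ and $|z|^2=1-\rho$ we get $-\Delta_{\mathrm{hyp}}\rho^p=\varepsilon'\rho^p+p^2\rho^{p+1}$. For finite nonempty $F\subset\Gamma$ let $w_F=\sum_{\gamma\in F}(\rho\circ\gamma)^p$. Since $\rho\le1$, $-\Delta_{\mathrm{hyp}}w_F\le\varepsilon'w_F+p^2C_1u$. By \eqref{eq:rho}, $w_F\le C_F\rho^p$, so $w_F/u\le C_F\rho^{p-1/2}/c_3\to0$ at $\mathbb{T}$, and $w_F/u$ attains its maximum $M_F$ at some $z_0\in\mathbb{D}$. There $M_Fu-w_F\ge0$ attains its minimum $0$, so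
\[
0\ge-\Delta_{\mathrm{hyp}}(M_Fu-w_F)(z_0)\ge\big((\varepsilon-\varepsilon')M_F-p^2C_1\big)u(z_0).
\]
Thus $w_F(0)\le p^2C_1u(0)/(\varepsilon-\varepsilon')$ for all $F$. The consequence follows from \eqref{eq:jnorm} and $x(1+\log\frac1x)^2\le Cx^p$ on $(0,1]$.
\end{proof}

\subsection{Unfolding on the torus}

Let $\Gamma$ act diagonally on $\mathbb{T}^2$, and for $F:\mathbb{T}^2\to\mathbb{C}^2\otimes\mathbb{C}^2$ put $(T_\gamma F)(s,t)=j_\gamma(s,t)F(\gamma s,\gamma t)$. The cocycle identity gives $T_\delta T_\gamma=T_{\gamma\delta}$. We need three facts.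

First, $\mathcal{M}_{\gamma^*\alpha}=T_\gamma\mathcal{M}_\alpha$. Indeed
\[
\frac1{(s-z)(t-z)}=\frac{j_\gamma(s,z)\,j_\gamma(t,z)}{(\gamma s-\gamma z)(\gamma t-\gamma z)}=\frac{j_\gamma(s,t)\,\gamma'(z)}{(\gamma s-\gamma z)(\gamma t-\gamma z)},
\]
the $g_i$ are invariant, and $\overline{\gamma'}\gamma'\,dA(z)=dA(\gamma z)$.

Second, M\"obius maps preserve nontangential approach, so $g_i(\gamma s)=g_i(s)$ and $\varkappa_i(\gamma s)=\varkappa_i(s)$ almost everywhere, and the coefficients of $q$ and $H$ are invariant. Since $j_\delta^2\,ds\,dt$ and $|j_\delta|^2\,dm\,dm$ are the pullbacks of $ds\,dt$ and $dm\,dm$ under $\delta$, the change of variables $(s,t)\to(\delta s,\delta t)$ gives, for scalar $u$ and integrable integrands,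
\begin{equation}\label{eq:cov}
\iint u\,q(F,F')\,ds\,dt=\iint(u\circ\delta)\,q(T_\delta F,T_\delta F')\,ds\,dt,
\end{equation}
and the same identity for $H(F,F')\,dm\,dm$ and for $|F||F'|\,dm\,dm$.

Third, there is a partition of unity for the action. By Lemma~\ref{lem:F1}, $\psi=1/\sum_\gamma|j_\gamma|$ is positive almost everywhere, and $\psi\le1$. The cocycle identity gives $\psi\circ\delta=|j_\delta|\,\psi$, so $\sum_\delta\psi\circ\delta=1$ almost everywhere.

\begin{proof}[Proof of Proposition~\ref{prop:core}]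
Let $\mathcal{M}=\mathcal{M}_\alpha$, which is bounded. By Lemma~\ref{lem:F1}, $\sum_\gamma|T_\gamma\mathcal{M}|\le\sup|\mathcal{M}|\sum_\gamma|j_\gamma|$ is integrable. So $\mathcal{N}=\sum_\gamma T_\gamma\mathcal{M}$ converges absolutely almost everywhere and in $L^1(\mathbb{T}^2)$, and $T_\delta\mathcal{N}=\mathcal{N}$. By \eqref{eq:rep}, the first fact and dominated convergence,
\[
(2\pi i)^2\sum_\gamma\mathfrak{B}(\gamma^*\alpha,\alpha)=\iint q(\mathcal{N},\mathcal{M})\,ds\,dt .
\]
Insert $1=\sum_\delta\psi\circ\delta^{-1}$ and apply \eqref{eq:cov} to each term: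
\[
\iint q(\mathcal{N},\mathcal{M})\,ds\,dt=\sum_\delta\iint\psi\,q(\mathcal{N},T_\delta\mathcal{M})\,ds\,dt=\iint\psi\,q(\mathcal{N},\mathcal{N})\,ds\,dt .
\]
Both interchanges of sum and integral are justified because the coefficients of $q$ are bounded and
\[
\sum_\delta\iint\psi\,|\mathcal{N}||T_\delta\mathcal{M}|\,dm\,dm=\sum_\delta\iint(\psi\circ\delta^{-1})\,|\mathcal{N}||\mathcal{M}|\,dm\,dm=\iint|\mathcal{N}||\mathcal{M}|\,dm\,dm<\infty .
\]
The same three steps, with $H$ and $dm\,dm$ in place of $q$ and $ds\,dt$, give $\tau_1\tau_2\sum_\gamma\mathfrak{A}(\gamma^*\alpha,\alpha)=\iint\psi\,H(\mathcal{N},\mathcal{N})\,dm\,dm$. By \eqref{eq:pointwise},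
\[
\Big|\sum_\gamma\mathfrak{B}(\gamma^*\alpha,\alpha)\Big|\le\iint\psi\,|q(\mathcal{N},\mathcal{N})|\,dm\,dm\le\iint\psi\,H(\mathcal{N},\mathcal{N})\,dm\,dm=\tau_1\tau_2\sum_\gamma\mathfrak{A}(\gamma^*\alpha,\alpha).
\]
In particular the last sum is nonnegative, and $\tau_1\tau_2<1$ gives \eqref{eq:ABsum}. By Lemma~\ref{lem:lift}, \eqref{eq:dual} holds; by Lemma~\ref{lem:dual}, \eqref{eq:goal} holds; by \eqref{eq:matrix}, $\mathcal{I}(Y)\ge0$.
\end{proof}

With the deductions in Sections~\ref{sec:model} and~\ref{sec:dual}, this completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:sharp}.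

\begin{thebibliography}{1}

\bibitem{ASV}
Ari Aiolfi, Marc Soret, Marina Ville,
\emph{On the Size of Minimal Surfaces in $\mathbb{R}^4$},
arXiv:2106.06318 (2021).

\end{thebibliography}
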